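# Scaling logarithms of projected volumes

## Dimensions one, two and three: a polyhedral cone

A **body** in $\mathbb{R}^n$ is a compact subset of $\mathbb{R}^n$. It need not be connected or convex, and it may have pieces of measure zero; such pieces will be useful all through these notes. Let $e_1,\dots,e_n$ be the standard basis and $[n]=\{1,\dots,n\}$. For a non-empty $A\subset[n]$ let $T_A$ be the orthogonal projection of $T$ onto $\mathrm{Span}\{e_i:i\in A\}$, and let $|T_A|$ be its $|A|$-dimensional Lebesgue measure. We write index sets as strings, so $T_{12}$ means $T_{\{1,2\}}$.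

**Definition.** The log projection vector of $T$ is the vector $x(T)\in\mathbb{R}^{2^n-1}$, indexed by the non-empty $A\subset[n]$, with $x(T)_A=\log|T_A|$. A vector $x\in\mathbb{R}^{2^n-1}$ is constructible if $x=x(T)$ for some body $T$; this requires $|T_A|>0$ for every non-empty $A$. The constructible region $\psi_n$ is the set of all constructible vectors.

**Example.** Let $T=[0,1]^2\setminus(\tfrac12,1]^2$, an L-shape. Then $|T_1|=|T_2|=1$ and $|T_{12}|=\tfrac34$, so $x(T)=(0,0,\log\tfrac34)$. Multiplying by $\lambda$ means raising every projected volume to the power $\lambda$: is there a body with projections $1$, $1$, $(3/4)^\lambda$? For $\lambda>0$ there is: take the rectangle $[0,1]\times[0,(3/4)^\lambda]$ together with the segment $\{0\}\times[0,1]$. The segment adds no area, but it makes the second projection have length $1$.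

The problem, taken from Imre Leader, Žarko Ranđelović, Eero Räty, "Inequalities on Projected Volumes", arXiv:1909.12858 (2019), is to prove or disprove:

> if $v\in\psi_n$ and $\lambda>1$, then $\lambda v\in\psi_n$.

In low dimensions one can describe $\psi_n$ completely, and the answer is then visible.

**Theorem 1.** We have $\psi_1=\mathbb{R}$, $\psi_2=\{x:x_{12}\le x_1+x_2\}$, and
$$\psi_3=\{x:\ x_{ij}\le x_i+x_j,\quad x_{123}\le x_{ij}+x_k,\quad 2x_{123}\le x_{12}+x_{13}+x_{23}\},$$
where $\{i,j,k\}$ runs over the labelings of $\{1,2,3\}$. These are explicit convex polyhedral cones, so for $n\le 3$ we have $\lambda\psi_n\subset\psi_n$ for all $\lambda\ge0$.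

The last sentence follows from the first: homogeneous linear inequalities survive multiplication by $\lambda\ge 0$. So we prove the descriptions.

**Step 1: the inequalities are necessary.** Since $T_{ij}\subset T_i\times T_j$ and, up to the order of coordinates, $T_{123}\subset T_{ij}\times T_k$, the first two families hold. The last is the Loomis–Whitney inequality $|T|^2\le|T_{12}||T_{13}||T_{23}|$. Here is a proof. With $1_{ij}$ the indicator of $T_{ij}$,
$$|T|\le\int 1_{12}(a,b)\,F(a,b)\,da\,db,\qquad F(a,b)=\int 1_{13}(a,c)1_{23}(b,c)\,dc .$$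
By Cauchy–Schwarz, $|T|^2\le|T_{12}|\int F^2$. Put $g(a)=\int1_{13}(a,c)\,dc$ and $h(b)=\int1_{23}(b,c)\,dc$. Then $F\le\min(g(a),h(b))$, so $F^2\le g(a)h(b)$, and $\int F^2\le\int g\int h=|T_{13}||T_{23}|$.

**Step 2: sufficiency for $n\le2$, to see the kind of body used.** For $n=1$ take an interval. For $n=2$ put $v_A=e^{x_A}$, so that $v_{12}\le v_1v_2$. Take a rectangle of area $v_{12}$ inside $[0,v_1]\times[0,v_2]$ with a corner at $0$, and add the segments $[0,v_1]e_1$ and $[0,v_2]e_2$.

**Step 3: for $n=3$, find the central box.** Given $x$ satisfying the inequalities, we want real numbers $\alpha_i$ with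
$$\alpha_i\le x_i,\qquad \alpha_i+\alpha_j\le x_{ij},\qquad \alpha_1+\alpha_2+\alpha_3=x_{123}. \tag{1}$$
Consider the linear program of maximizing $\alpha_1+\alpha_2+\alpha_3$ under the inequalities in (1), with $\alpha\in\mathbb{R}^3$ free. It is feasible (take all $\alpha_i$ very negative) and bounded (by $x_1+x_2+x_3$). By linear programming duality its maximum is attained and equals
$$\min\Bigl\{\sum_A w_Ax_A:\ w_A\ge0,\ \sum_{A\ni i}w_A=1\ \text{ for } i=1,2,3\Bigr\},$$
where $A$ runs over the sets of size $1$ or $2$. Eliminate $w_i=1-\sum_{j\ne i}w_{ij}$. What remains is the set $P$ of triples $(w_{12},w_{13},w_{23})$ that are non-negative and have all pairwise sums at most $1$.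

We claim that $P$ is the convex hull of $0$, the three unit vectors, and $(\frac12,\frac12,\frac12)$. These points lie in $P$, which is convex. Conversely, let $(p,q,r)\in P$ and suppose, by symmetry, that $r$ is the smallest entry. Then
$$(p,q,r)=2r\,(\tfrac12,\tfrac12,\tfrac12)+(p-r)(1,0,0)+(q-r)(0,1,0),$$
with non-negative coefficients of sum $2r+(p-r)+(q-r)=p+q\le1$; the remaining weight goes to $0$.

A linear function on $P$ attains its minimum at one of the five points, so the value of the program is
$$\min\bigl\{x_1+x_2+x_3,\ \ x_{ij}+x_k,\ \ \tfrac12(x_{12}+x_{13}+x_{23})\bigr\}.$$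
Each term is at least $x_{123}$ by hypothesis; for the first one, $x_{123}\le x_{12}+x_3\le x_1+x_2+x_3$. So some feasible $\alpha$ has $\sum\alpha_i\ge x_{123}$, and lowering $\alpha_1$, which keeps feasibility, gives (1).

**Step 4: build the body.** Put $a_i=e^{\alpha_i}$ and $v_A=e^{x_A}$. Then $a_i\le v_i$, $a_ia_j\le v_{ij}\le v_iv_j$ and $a_1a_2a_3=v_{123}$. For each pair $i<j$ the rectangle $[0,a_i+s(v_i-a_i)]\times[0,a_j+s(v_j-a_j)]$ has area $a_ia_j$ at $s=0$ and $v_iv_j$ at $s=1$. By continuity some $s\in[0,1]$ gives area exactly $v_{ij}$. Call this rectangle $S_{ij}$; it satisfies $[0,a_i]\times[0,a_j]\subset S_{ij}\subset[0,v_i]\times[0,v_j]$. Let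
$$T=\prod_i[0,a_i]\ \cup\ \bigcup_{i<j}S_{ij}\times\{0\}_k\ \cup\ \bigcup_i[0,v_i]e_i .$$
Only the box has positive volume, so $|T|=a_1a_2a_3=v_{123}$. The projection $T_{ij}$ is $S_{ij}$, which covers the projected box, plus a subset of the coordinate axes; so $|T_{ij}|=v_{ij}$. Finally $T_i=[0,v_i]$. Hence $x=x(T)$, which proves Theorem 1. $\square$

## What changes in higher dimension

The argument used one thing about $\psi_3$: it is cut out by homogeneous linear inequalities. In general put $\Lambda_n=\{\lambda\in\mathbb{R}:\lambda\psi_n\subset\psi_n\}$. These are the statements to be proved.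

**Theorem 2.** For all $n$, $\psi_n+\psi_n\subset\psi_n$. Hence $\lambda\psi_n\subset\psi_n$ for every positive integer $\lambda$.

**Theorem 3.** For every $n\ge6$ and every $\lambda\in(1,2)$ there is $v\in\psi_n$ with $\lambda v\notin\psi_n$. The vector $v$ is explicit and can be chosen independent of $\lambda$.

**Corollary 4.** For $n\ge6$: $\Lambda_n\cap(-\infty,2]=\{0,1,2\}$ and $\{0,1,2,3,\dots\}\subset\Lambda_n$.

So the assertion in the problem is false in general. Two ranges are not settled here: non-integer $\lambda>2$ for $n\ge4$, and $\lambda\in(1,2)$ for $n=4,5$.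

Throughout, all sets are compact or Borel, so their fiber measures are Borel functions and Tonelli's theorem applies.

## Integer multiples, by folding a square into an interval

Given bodies $T,S\subset\mathbb{R}^n$, the product $T\times S\subset\mathbb{R}^{2n}$ has the right volumes: if we group its coordinates into pairs $(t_i,s_i)$, its projection onto the pairs in $A$ has volume $|T_A||S_A|$. But it lives in dimension $2n$. We must replace each pair of coordinates by a single one without changing volumes. We need a map $\gamma:[0,1]\to[0,1]^2$ that preserves measure, is continuous (so that preimages of compact sets are compact), and is surjective (so that projections behave).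

The Hilbert curve does this; see H. Sagan, *Space-Filling Curves*. We use the following facts. It is a continuous surjection $\gamma:[0,1]\to[0,1]^2$, and for each $m$ there is a bijection $I\mapsto Q_I$ from the $4^m$ closed $4$-adic intervals of length $4^{-m}$ to the $4^m$ closed dyadic squares of side $2^{-m}$ such that $\gamma(I)=Q_I$.

**Step 1: $\gamma$ preserves measure, that is, $|\gamma^{-1}(E)|=|E|$ for Borel $E\subset[0,1]^2$.** Let $G_m$ be the union of the boundaries of the level-$m$ squares. It consists of $2(2^m+1)$ segments of length $1$.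

First, $|\gamma^{-1}(G_m)|=0$. For $r\ge m$, each segment of $G_m$ meets at most two rows or columns of level-$r$ squares, so at most $2\cdot2^r$ of these squares. Hence at most $C_m2^r$ level-$r$ intervals $I$ have $Q_I\cap G_m\ne\emptyset$, where $C_m=4(2^m+1)$. These intervals cover $\gamma^{-1}(G_m)$, and their total length is at most $C_m2^r4^{-r}=C_m2^{-r}\to0$.

Next, $|\gamma^{-1}(\mathrm{int}\,Q_I)|=4^{-m}$ for each level-$m$ interval $I$. If $\gamma(t)\in\mathrm{int}\,Q_I$, then $t$ lies in no other level-$m$ interval $I'$, because $Q_{I'}\cap\mathrm{int}\,Q_I=\emptyset$; so $t\in I$. Conversely, if $t\in I\setminus\gamma^{-1}(G_m)$, then $\gamma(t)\in Q_I\setminus G_m\subset\mathrm{int}\,Q_I$. So $\gamma^{-1}(\mathrm{int}\,Q_I)$ equals $I$ up to a null set.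

Thus the push-forward $\nu(E)=|\gamma^{-1}(E)|$ agrees with Lebesgue measure on open dyadic squares, and both vanish on every $G_m$. So they agree on half-open dyadic squares. Any two of these are nested or disjoint, so together with $\emptyset$ they form a family closed under intersection; it generates the Borel sets of $[0,1)^2$. The rest of $[0,1]^2$ lies in $G_0$. Two finite measures that agree on such a family and in total mass are equal, so $\nu$ is Lebesgue measure.

**Step 2: pass to products.** For $A\subset[n]$ non-empty let $\Gamma_A:[0,1]^A\to([0,1]^2)^A$ apply $\gamma$ in each coordinate. It is continuous and surjective. By Step 1, the push-forward of Lebesgue measure agrees with Lebesgue measure on products of Borel sets, hence everywhere; so $\Gamma_A$ preserves measure.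

**Step 3: normalize the bodies so that they fit in the unit cube.** Let $x(T),x(S)\in\psi_n$. Translation does not change projected volumes. Replacing $T$ by $T/r$ and $S$ by $S/r'$, with $r,r'$ large, multiplies $|T_A|$ by $r^{-|A|}$ and $|S_A|$ by $r'^{-|A|}$. If $V$ is a body for the shrunken pair, with $|V_A|$ the product of the two shrunken volumes, then $rr'V$ is a body for the original pair. So assume $T,S\subset[0,1]^n$.

**Step 4: construct $V$ and compute all its projections.** Let
$$K=\{((t_i,s_i))_{i\in[n]}:t\in T,\ s\in S\}\subset([0,1]^2)^n,\qquad V=\Gamma_{[n]}^{-1}(K).$$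
Both are compact. The projection $K_A$ onto the blocks in $A$ is $T_A\times S_A$ with coordinates reordered, so $|K_A|=|T_A||S_A|$. We claim $V_A=\Gamma_A^{-1}(K_A)$. The inclusion $\subset$ is clear. Conversely, suppose $\Gamma_A(p)=k_A$ for some $k\in K$. For $i\notin A$ choose $p_i\in[0,1]$ with $\gamma(p_i)=k_i$; this is where surjectivity is used. The extended point lies in $V$ and projects to the given $p$. Hence $|V_A|=|K_A|=|T_A||S_A|$, that is, $x(V)=x(T)+x(S)$.

So $\psi_n+\psi_n\subset\psi_n$, and by induction $mv\in\psi_n$ for every integer $m\ge1$ and $v\in\psi_n$. This proves Theorem 2. $\square$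

**Remark (linear inequalities never obstruct).** Suppose $\sum_Ac_Ax_A\le c$ holds on all of $\psi_n$. Apply it to $mv$, divide by $m$, and let $m\to\infty$: we get $\sum_Ac_Av_A\le0$ for every $v\in\psi_n$. Also $c\ge0$, because $0=x([0,1]^n)\in\psi_n$. So $\lambda v$ satisfies the inequality for every $\lambda>0$. Similarly, if $\psi_n$ were convex, then $\lambda v=(2-\lambda)v+(\lambda-1)2v$ would be constructible for $1<\lambda<2$. A counterexample in this range must therefore come from an inequality that is not linear in the logarithms, such as one involving sums of volumes.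

## Raising boxes to the power $\lambda$, and two markers that are not enough

A sensible first attempt at proving the assertion is this: take a body built from boxes with a corner at $0$, and raise every side length to the power $\lambda$. A single box works. A union does not, because the volume of a union is a sum. Let $0<y<1$, $z=y^\lambda$ with $\lambda>1$, and consider
$$L=\{x\in[0,1]^2:x_1\le y\text{ or }x_2\le y\},\qquad|L|=2y-y^2 .$$
After raising sides to the power $\lambda$, the area is $2z-z^2$, while $(2y-y^2)^\lambda$ is required. With $f(t)=t^\lambda$ the difference is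
$$(2y-y^2)^\lambda-(2z-z^2)=z\,\bigl(f(2-y)-2f(1)+f(y)\bigr)>0, \tag{2}$$
by strict convexity of $f$, since $1$ is the midpoint of $y$ and $2-y$. So the powered body is too small. In the plane the repair is easy: add material. To obstruct the assertion we must make adding material costly.

The device is to record subsets of $L$ in extra coordinates. Let $D_i=\{x\in L:x_i\le y\}$. Attach to each $x\in L$ a new coordinate $u_i$ that runs over $[0,1]$ if $x\in D_i$ and equals $0$ otherwise. In dimension $4$, with coordinates $1,2$ and $1',2'$, this is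
$$\bigcup_{J\subset\{1,2\}}\{(x,u):x\in L\cap\bigcap_{i\in J}D_i,\ u_i\in[0,1]\ (i\in J),\ u_i=0\ (i\notin J)\}.$$
Projected volumes now see the marked sets: the projection to $12i'$ has volume $|D_i|$, and the projection to $ii'$ has area $y$.

This is still not enough. Let $v$ be the log projection vector of this body in $\mathbb{R}^4$. Then $\lambda v$ is constructible for every $\lambda>1$. Indeed, replace $D_i$ by $\{x\in[0,1]^2:x_i\le z\}$ and $L$ by $L'=[0,1]^2\setminus(s,1]^2$, with $s\in[z,1)$ chosen so that $|L'|=(2y-y^2)^\lambda$. By (2) this is possible, and $L'\supset D_1\cup D_2$. The projections of the new body are as follows.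

* The index sets $1$, $2$, $1'$, $2'$, $1'2'$, $12'$, $21'$ all give volume $1$. For $12'$, use that $x\in D_2$ allows every $x_1\in[0,1]$; the case of $21'$ is the same.
* The index sets $11'$, $22'$, $121'$, $122'$, $11'2'$, $21'2'$ all give $z$.
* The index set $12$ gives $|L'|$, and $121'2'$ gives $|D_1\cap D_2|=z^2$.

The original body has the same list with $y$ in place of $z$ and $L$ in place of $L'$, so every volume has been raised to the power $\lambda$. The exact reason the obstruction fails is the sign in (2): a second difference of $t^\lambda$ is positive for all $\lambda>1$, so there is room for the repair. A third difference of $t^\lambda$ has the sign of $\lambda(\lambda-1)(\lambda-2)$, which is negative precisely in the range $1<\lambda<2$ among $\lambda>1$, apart from vanishing at $\lambda=2$. So we look for a configuration with three marked sets.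

## A body in $\mathbb{R}^6$ whose volumes form an arithmetic progression

Use coordinates $1,2,3$ and $1'=4$, $2'=5$, $3'=6$, and write points of $\mathbb{R}^6$ as $(x,u)$ with $u_i$ the coordinate $i'$. Fix any $y\in(0,1)$, for example $y=\frac12$. In $[0,1]^3$ let
$$W=\{x:x_i>y\text{ for at most one }i\}=\bigcup_{i<j}\{x_i\le y,\ x_j\le y\},\qquad D_i=\{x\in W:x_i\le y\}.$$
(With "at least one $x_i\le y$" in place of "at least two", $D_i$ would be a full slab, as in the planar case.) Let
$$T=\bigcup_{J\subset\{1,2,3\}}\Bigl\{(x,u):\ x\in W\cap\bigcap_{i\in J}D_i,\ u_i\in[0,1]\ (i\in J),\ u_i=0\ (i\notin J)\Bigr\}.$$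
All these sets are compact. The term $J=\{1,2,3\}$ is $[0,y]^3\times[0,1]^3$, so $|T_A|>0$ for every non-empty $A$, and $v:=x(T)\in\psi_6$.

The projections we need are the following.

* $T_i=T_{i'}=[0,1]$, so $|T_m|=1$ for $1\le m\le6$.
* $T_{ii'}=([0,y]\times[0,1])\cup([0,1]\times\{0\})$, so $|T_{ii'}|=y$.
* $T_{123}=W$, so $|T_{123}|=y^3+3y^2(1-y)=y^2(3-2y)$.
* $T_{123i'}=(D_i\times[0,1])\cup(W\times\{0\})$, so $|T_{123i'}|=|D_i|=y\bigl(1-(1-y)^2\bigr)=y^2(2-y)$.
* $T_{123i'j'}$ is $(D_i\cap D_j)\times[0,1]^2$ together with a null set, and $D_i\cap D_j=\{x\in[0,1]^3:x_i\le y,\ x_j\le y\}$, so $|T_{123i'j'}|=y^2$.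

Also $|D_1\cap D_2\cap D_3|=y^3$. Divide by $y^2$: the triple intersection, the double intersections, the single sets and the union $W=D_1\cup D_2\cup D_3$ have relative volumes
$$y,\quad 1,\quad 2-y,\quad 3-2y,$$
an arithmetic progression with step $1-y$. Inclusion–exclusion, $|W|=\sum|D_i|-\sum|D_i\cap D_j|+|D_1\cap D_2\cap D_3|$, says here that the third difference of the progression vanishes.

**The cost of the obvious repair.** Try to realize $\lambda v$ by a body of the same kind, with marked sets $D_i'\subset\{x_i\le z\}$ and union inside $W'$, where $z=y^\lambda$ and $f(t)=t^\lambda$. The powered version of $W$ is the set of $x\in[0,1]^3$ with at least two $x_i\le z$, of volume $z^2(3-2z)$; the powered $D_i$ has volume $z^2(2-z)$. The requirement $|D_i'\cap D_j'|=z^2$ forces $D_i'$ to contain almost all of its powered version. But we need $|D_i'|=z^2(2-y)^\lambda$, so $D_i'$ must gain, outside its powered version, volume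
$$z^2\bigl(f(2-y)-2f(1)+f(y)\bigr).$$
This gain lies where $x_i\le z$ and the other two coordinates exceed $z$. The three gains are therefore disjoint from one another and from the powered $W$. The volume that $W'$ may gain is $z^2\bigl(f(3-2y)-3f(1)+2f(y)\bigr)$. The allowance minus three gains is
$$z^2\bigl(f(3-2y)-3f(2-y)+3f(1)-f(y)\bigr),$$
which is $z^2$ times a third difference of $f$. So the cost exceeds the allowance exactly when this third difference is negative.

For bodies of this special kind we have our contradiction. A general body $U$ with $x(U)=\lambda v$ need not be of this kind: over a point $x$ the fiber in direction $i'$ may have measure strictly between $0$ and $1$, so "marked" becomes fractional. The set where the fiber has positive measure may be larger than $d=|U_{123i'}|$, and its shadow in direction $i$ may be longer than $z$. The next lemma shows that fractional marking does not help.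

## Rigidity: a lower bound for $|U_{123}|$

**Lemma 5.** Let $U\subset\mathbb{R}^6$ be compact, $0<z<1$, $d\ge0$, with
$$|U_m|=1\ (1\le m\le6),\quad|U_{ii'}|=z,\quad|U_{123i'}|=d\ (1\le i\le3),\quad|U_{123i'j'}|=z^2\ (1\le i<j\le3).$$
Then $|U_{123}|\ge3d-3z^2+z^3$.

**Step 1: translate the hypotheses into functions.** Let $X_i=U_i$ and $Q=X_1\times X_2\times X_3$, so $|Q|=1$, and let $W=U_{123}\subset Q$ (from here to the end of the proof, $W$ denotes this set). For $x\in Q$ put
$$\tau_i(x)=|\{u:(x,u)\in U_{123i'}\}|,\qquad\eta_i(x_i)=|\{u:(x_i,u)\in U_{ii'}\}|,$$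
$$\tau_{ij}(x)=|\{(u,w):(x,u,w)\in U_{123i'j'}\}| .$$
Fibers in direction $i'$ lie in $U_{i'}$, which has measure $1$, so $\tau_i,\eta_i\le1$. If $(x,u)\in U_{123i'}$ then $(x_i,u)\in U_{ii'}$, so $\tau_i(x)\le\eta_i(x_i)$. If $(x,u,w)\in U_{123i'j'}$ then $(x,u)\in U_{123i'}$ and $(x,w)\in U_{123j'}$, so $\tau_{ij}\le\tau_i\tau_j$. If $\tau_i(x)>0$, the fiber is non-empty and $x\in W$. By Tonelli,
$$\int_Q\tau_i=d,\qquad\int_{X_i}\eta_i=z,\qquad\int_Q\tau_{ij}=z^2 .$$

**Step 2: exploit that $|U_{123i'j'}|$ is as large as it can be.** For $i<j$, since the third factor of $Q$ has measure $1$,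
$$z^2=\int_Q\tau_{ij}\le\int_Q\tau_i\tau_j\le\int_Q\eta_i(x_i)\eta_j(x_j)\,dx=z\cdot z\cdot1=z^2 .$$
All are equalities, and $\tau_i\tau_j\le\eta_i\eta_j$ pointwise, so
$$\tau_i(x)\tau_j(x)=\eta_i(x_i)\eta_j(x_j)\quad\text{for a.e. }x\in Q. \tag{3}$$

**Step 3: cut $Q$ into the regions suggested by the model.** Let $P_i=\{\eta_i>0\}\subset X_i$ and $q_i=|P_i|$. As $\eta_i\le1$ and $\int\eta_i=z$, we have $z\le q_i\le1$. In the model $q_i=z$; in general $q_i$ measures how spread out the marking is. Let $E_i=\{x\in Q:x_i\in P_i\}$. Let $M$ be the set of $x$ in at least two of the $E_i$, and $R_i$ the set of $x$ in $E_i$ only. The sets $M,R_1,R_2,R_3$ are disjoint, so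
$$|W|\ge|W\cap M|+|W\cap R_1|+|W\cap R_2|+|W\cap R_3| .$$

**Step 4: show that $W$ contains almost all of $M$.** Let $x\in E_i\cap E_j$. Then $\eta_i(x_i)\eta_j(x_j)>0$, so by (3), for a.e. such $x$, $\tau_i(x)\tau_j(x)>0$ and hence $x\in W$. Membership in $E_1,E_2,E_3$ depends on separate coordinates and $|X_i|=1$, so the $E_i$ behave as independent events of probabilities $q_i$. Hence
$$|W\cap M|=|M|=q_1q_2+q_1q_3+q_2q_3-2q_1q_2q_3 .$$

**Step 5: bound $|W\cap R_i|$ from below by the part of $d$ that does not fit in $M$.** Since $\tau_i(x)\le\eta_i(x_i)$, $\tau_i$ vanishes off $E_i$, and $E_i$ is the disjoint union of $R_i$ and $E_i\cap M$. A point of $E_i$ is in $M$ if and only if it lies in $E_j\cup E_k$, where $\{i,j,k\}=\{1,2,3\}$. By Tonelli,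
$$\int_{E_i\cap M}\tau_i\le\int_{E_i\cap M}\eta_i(x_i)\,dx=z\bigl(1-(1-q_j)(1-q_k)\bigr)=z(q_j+q_k-q_jq_k).$$
Since $\tau_i\le1$ and $\{\tau_i>0\}\subset W$,
$$|W\cap R_i|\ge\int_{R_i}\tau_i=d-\int_{E_i\cap M}\tau_i\ge d-z(q_j+q_k-q_jq_k).$$

**Step 6: add up and find the worst $q$.** In the sum over $i$, each $q_i$ occurs twice and each product $q_jq_k$ once. Therefore $|W|\ge3d+G(q)$, where
$$G(q)=(1+z)(q_1q_2+q_1q_3+q_2q_3)-2q_1q_2q_3-2z(q_1+q_2+q_3).$$
We have
$$\frac{\partial G}{\partial q_1}=(1+z)(q_2+q_3)-2q_2q_3-2z=(q_2-z)(1-q_3)+(q_3-z)(1-q_2),$$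
as one sees by expanding the right side: $q_2-q_2q_3-z+zq_3+q_3-q_2q_3-z+zq_2$. This is non-negative on $[z,1]^3$, and by symmetry so are the other two partial derivatives. Lower the coordinates of $q$ to $z$ one at a time, staying in the cube $[z,1]^3$; $G$ does not increase. Hence
$$G(q)\ge G(z,z,z)=3z^2(1+z)-2z^3-6z^2=-3z^2+z^3 .$$
So $|U_{123}|\ge3d-3z^2+z^3$. $\square$

**Remark.** Lemma 5 is sharp. The body $T$ of the previous section satisfies the hypotheses with $z=y$ and $d=y^2(2-y)$, and $3y^2(2-y)-3y^2+y^3=y^2(3-2y)=|T_{123}|$.

## The third difference of $t^\lambda$ is negative for $1<\lambda<2$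

We now prove Theorem 3.

**Step 1: apply Lemma 5 to a hypothetical body for $\lambda v$.** Let $T$ and $v=x(T)$ be as constructed above, let $1<\lambda<2$, and suppose $\lambda v=x(U)$ for a body $U\subset\mathbb{R}^6$. Then $|U_A|=|T_A|^\lambda$ for all $A$. With $z=y^\lambda\in(0,1)$ this gives
$$|U_m|=1,\quad|U_{ii'}|=z,\quad|U_{123i'}|=z^2(2-y)^\lambda,\quad|U_{123i'j'}|=z^2,\quad|U_{123}|=z^2(3-2y)^\lambda .$$
So Lemma 5 applies with $d=z^2(2-y)^\lambda$. After division by $z^2$ its conclusion reads
$$(3-2y)^\lambda-3(2-y)^\lambda+3\cdot1^\lambda-y^\lambda\ge0. \tag{4}$$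

**Step 2: contradict (4).** Let $h=1-y>0$ and $f(t)=t^\lambda$. The numbers $y,1,2-y,3-2y$ are $y,y+h,y+2h,y+3h$, so the left side of (4) is the third difference
$$f(y+3h)-3f(y+2h)+3f(y+h)-f(y)=\int_0^h\!\int_0^h\!\int_0^hf'''(y+a+b+c)\,da\,db\,dc,$$
by applying the fundamental theorem of calculus three times. Here $f'''(t)=\lambda(\lambda-1)(\lambda-2)t^{\lambda-3}<0$ for $t>0$, because $1<\lambda<2$. So the left side of (4) is negative, a contradiction. Hence $\lambda v\notin\psi_6$. The vector $v$ depends only on $y$, not on $\lambda$.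

**Step 3: pass to $n>6$.** Let $\tilde T=T\times[0,1]^{n-6}$. Its projections have positive volume, so $x(\tilde T)\in\psi_n$. Suppose $\lambda x(\tilde T)=x(\tilde U)$ for a body $\tilde U\subset\mathbb{R}^n$. Then $U=\tilde U_{\{1,\dots,6\}}$ is a body in $\mathbb{R}^6$ with $U_A=\tilde U_A$ for every non-empty $A\subset\{1,\dots,6\}$. For these $A$ also $\tilde T_A=T_A$. So $x(U)=\lambda x(T)$, which was just excluded. This proves Theorem 3. $\square$

**A numerical check.** Take $y=\frac12$ and $\lambda=\frac32$. The left side of (4) is $2^{3/2}-3(1.5)^{3/2}+3-(0.5)^{3/2}\approx2.828-5.511+3-0.354\approx-0.036$. For $y=\frac12$ and $\lambda=1,2$ it is $2-4.5+3-0.5=0$ and $4-6.75+3-0.25=0$, and for $\lambda=3$ it is $8-10.125+3-0.125=0.75>0$. This agrees with Theorem 2, by which integer $\lambda$ can give no contradiction.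

## Which multipliers at most $2$ are allowed when $n\ge6$

We prove Corollary 4. Let $n\ge6$. The set $\Lambda_n$ is closed under multiplication: if $\lambda,\mu\in\Lambda_n$, then $\lambda\mu\psi_n\subset\lambda\psi_n\subset\psi_n$.

**Step 1: the non-negative integers belong to $\Lambda_n$.** The zero vector is $x([0,1]^n)$, so $0\in\Lambda_n$. The positive integers belong to $\Lambda_n$ by Theorem 2.

**Step 2: exclude $(1,2)$.** This is Theorem 3.

**Step 3: exclude $(0,1)$ by multiplying into $(1,2)$.** Suppose $\lambda\in\Lambda_n\cap(0,1)$, and let $m$ be the least integer with $m\lambda>1$. Then $(m-1)\lambda\le1$, so $1<m\lambda\le1+\lambda<2$. As $m,\lambda\in\Lambda_n$, also $m\lambda\in\Lambda_n\cap(1,2)$, contradicting Step 2.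

**Step 4: exclude negative numbers with the simplest linear inequality.** Every constructible vector satisfies $x_{12}\le x_1+x_2$, because $T_{12}\subset T_1\times T_2$. Let $v$ be the log projection vector of $\tilde T=T\times[0,1]^{n-6}$ (with $\tilde T=T$ if $n=6$), where $T$ is the body in $\mathbb{R}^6$ above. A pair $(x_1,x_2)\in[0,1]^2$ extends to a point of $W$ if and only if $x_1,x_2$ are not both greater than $y$ (take $x_3\le y$). So $\tilde T_{12}=[0,1]^2\setminus(y,1]^2$ has area $1-(1-y)^2<1$, while $|\tilde T_1|=|\tilde T_2|=1$. Thus $v_{12}<v_1+v_2$. For $\lambda<0$ we get $(\lambda v)_{12}>(\lambda v)_1+(\lambda v)_2$, so $\lambda v\notin\psi_n$ and $\lambda\notin\Lambda_n$.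

Together, the four steps give $\Lambda_n\cap(-\infty,2]=\{0,1,2\}$ and $\{0,1,2,3,\dots\}\subset\Lambda_n$ for every $n\ge6$. $\square$
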